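# Spheres of growing dimension and non-injectivity of the $L^p$ coarse assembly map

All Banach spaces are over $\mathbb C$. Direct sums of copies of $\ell^p$-spaces carry the $\ell^p$-norm. For $p\in(1,\infty)$ the conjugate exponent is $p'$, so $1/p+1/p'=1$.

## 1. Roe algebras, localization algebras and nerves

A metric space is proper if its closed balls are compact. We also allow extended metrics, where points in different components may be at distance $+\infty$. Let $X$ be a proper metric space and let $p\in[1,\infty)$. Choose a countable dense subset $Z_X\subseteq X$ and consider $\ell^p(Z_X,\ell^p)=\ell^p(Z_X\times\mathbb N)$. We think of the basis vector with index $(z,i)$ as sitting in the $i$-th *slot* over the point $z$. A bounded operator $T$ on this space is a matrix $(T_{x,y})_{x,y\in Z_X}$ of operators on $\ell^p$.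

**Definition 1 (local compactness, propagation).** $T$ is locally compact if $\chi_KT$ and $T\chi_K$ are compact for every compact $K\subseteq X$. $T$ has finite propagation if $\operatorname{prop}(T)=\sup\{d(x,y):T_{x,y}\ne0\}<\infty$. In an extended metric, finite propagation forces the entries between components at distance $+\infty$ to vanish.

*Example.* Let $X=Z_X=\mathbb Z$ and $T_{x+1,x}=k$ for all $x$, all other entries zero, with $k$ compact on $\ell^p$. Then $\operatorname{prop}(T)=1$ (if $k\neq 0$), and $T$ is locally compact because $\chi_KT$ and $T\chi_K$ have finitely many nonzero entries, all compact. With $k=1$ the propagation is still $1$, but $\chi_{\{1\}}T$ has the entry $1$, so $T$ is not locally compact.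

**Definition 2 (Roe algebra).** $B^p_{alg}(X)$ is the algebra of locally compact operators of finite propagation, and the $L^p$ Roe algebra $B^p(X)$ is its norm closure.

*Example.* If $X$ is compact, every operator has finite propagation and $\chi_X=1$, so $B^p(X)$ is the algebra $\mathcal K$ of compact operators on $\ell^p(Z_X\times\mathbb N)$.

**Definition 3 (localization algebra).** $B^p_L(X)$ is the completion, in the norm $\sup_t\|f(t)\|$, of the algebra of bounded, uniformly norm-continuous functions $f:[0,\infty)\to B^p_{alg}(X)$ with $\operatorname{prop}(f(t))\to0$ as $t\to\infty$. Evaluation at $0$ is a homomorphism $e:B^p_L(X)\to B^p(X)$.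

*Examples.* For $X$ a point, $B^p_L(X)$ consists of all bounded uniformly continuous functions $[0,\infty)\to\mathcal K$, and $e(f)=f(0)$. For $X=[0,1]$, choose distinct points $z_l\in Z_X$ with $z_l\to z$, and let $\epsilon_l$ be the basis vector in slot $0$ over $z_l$. For $s\in[l,l+1]$, with $\theta=\frac\pi2(s-l)$, let $f(s)$ be the rank-one idempotent on the span of $\epsilon_l,\epsilon_{l+1}$ with matrix $\begin{pmatrix}\cos^2\theta&\cos\theta\sin\theta\\ \cos\theta\sin\theta&\sin^2\theta\end{pmatrix}$, and zero on the other basis vectors. Its propagation is at most $|z_l-z_{l+1}|\to0$, and $f$ is Lipschitz, so $f\in B^p_L(X)$.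

We use the $K$-theory of Banach algebras. For unital $A$, $K_0(A)$ is generated by the classes of idempotents in matrix algebras over $A$; idempotents joined by a norm-continuous path of idempotents have the same class. For non-unital $B$ with unitization $B^+$, $K_0(B)=\ker(K_0(B^+)\to K_0(\mathbb C))$. Point-norm continuous paths of homomorphisms induce the same map, there is a six-term exact sequence, and $K_0$ commutes with closures of increasing unions.

Up to canonical isomorphism, $K_*(B^p(X))$ and $K_*(B^p_L(X))$ do not depend on $Z_X$. Coarse maps induce homomorphisms on $K_*(B^p(\cdot))$, uniformly continuous coarse maps induce homomorphisms on $K_*(B^p_L(\cdot))$; these are functorial and commute with $e_*$.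

**Definition 4 (Lebesgue number, nerve).** A cover $C$ of $X$ has Lebesgue number $L$ if every subset of diameter at most $L$ lies in a member of $C$. Let $C$ be a locally finite open cover by sets of uniformly bounded diameter. Its nerve $N_C$ is the simplicial complex with vertex set $C$ in which $U_0,\dots,U_n$ span a simplex if $U_0\cap\dots\cap U_n\ne\emptyset$. It carries the $\ell^1$-metric: the path metric whose restriction to each simplex is $d(\sum t_UU,\sum s_UU)=\sum_U|t_U-s_U|$, with distance $+\infty$ between different components.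

*Example.* For $X=\mathbb Z$ and $C=\{\{m,m+1\}:m\in\mathbb Z\}$, the number $L=1$ is a Lebesgue number. Consecutive sets meet, others do not, so the nerve is a line with edges of length $2$.

**Definition 5 (anti-Čech system).** This is a sequence $\{C_k\}_k$ of covers as in Definition 4 such that each $C_{k+1}$ has a Lebesgue number $L_{k+1}$ at least the supremum of the diameters of the sets in $C_k$, and $L_k\to\infty$. Choosing for each $U\in C_k$ some $U'\in C_{k+1}$ with $U\subseteq U'$ and extending affinely gives simplicial maps $i_k:N_{C_k}\to N_{C_{k+1}}$.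

*Example.* For $X=\mathbb Z$ let $C_k=\{\{m,m+1,\dots,m+4^k\}:m\in\mathbb Z\}$. The diameters are $4^k$, and $L_k=4^k$ is a Lebesgue number. One may take $i_k$ to send $\{m,\dots,m+4^k\}$ to $\{m,\dots,m+4^{k+1}\}$.

The maps $i_k$ induce directed systems $\{K_*(B^p_L(N_{C_k}))\}_k$ and $\{K_*(B^p(N_{C_k}))\}_k$. It is known that $\lim_kK_*(B^p(N_{C_k}))\cong K_*(B^p(X))$ canonically, and that the limits and the following map do not depend on the choices.

**Definition 6 (assembly map).** The $L^p$ coarse Baum–Connes conjecture for $X$ at exponent $p$ asserts that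
$$e_*:\lim_{k\to\infty}K_*(B^p_L(N_{C_k}))\longrightarrow\lim_{k\to\infty}K_*(B^p(N_{C_k}))\cong K_*(B^p(X))$$
is an isomorphism.

*Example.* Let $X$ be compact. Then $C_k=\{X\}$, $L_k=k+\operatorname{diam}X$, is an anti-Čech system, and every nerve is a point. The assembly map is $K_*(B^p_L(\mathrm{pt}))\to K_*(\mathcal K)$, evaluation at $0$. It is onto, because constant functions belong to $B^p_L(\mathrm{pt})$.

## 2. Injectivity at exponents other than $2$

For $p=2$ this is the classical coarse Baum–Connes conjecture, for which G. Yu gave a counterexample to injectivity. The following question is from Jianguo Zhang, Dapeng Zhou, "$L^p$ Coarse Baum-Connes Conjecture and $K$-theory for $L^p$ Roe Algebras", arXiv:1909.08712 (2019): *are there counterexamples to the injectivity of the $L^p$ coarse Baum–Connes conjecture?* That is, are there $p\in[1,\infty)$ with $p\ne2$ and a proper metric space $X$ for which $e_*$ is not injective?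

The answer is yes for every $p\in(1,\infty)$, with one space for all these $p$. Fix $K\ge1$ and radii $r_n\to\infty$ with $r_n\le K\sqrt{2n}$, $n\ge1$ (for example $r_n=\sqrt n$). Let $X_n$ be the round sphere of dimension $N=2n$ and radius $r_n$ in $\mathbb R^{2n+1}$, with geodesic distance and a base point $x_n$. Let $X=\bigsqcup_{n\ge1}X_n$, and for $x\in X_n$, $y\in X_m$, $n\ne m$, put
$$d(x,y)=d(x,x_n)+n+m+d(x_m,y).$$
This is a metric with finite values. Balls meet only finitely many of the compact sets $X_n$, so $X$ is proper.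

**Theorem 1.** For every $p\in(1,\infty)$ the assembly map $e_*:\lim_kK_0(B^p_L(N_{C_k}))\to K_0(B^p(X))$ is not injective. More precisely, there is a homomorphism $\Phi:\lim_kK_0(B^p_L(N_{C_k}))\to\prod_n\mathbb Z/\bigoplus_n\mathbb Z$ with $\Phi(\ker e_*)=\prod_n\mathbb Z/\bigoplus_n\mathbb Z$. In particular $\ker e_*$ is uncountable.

The case $p=1$ is not covered: the dimension-free bound (12) and the uniformly complemented copies of $\ell_2^w$ in $\ell_p$ used in Section 9 both need $1<p<\infty$. We make no claim about $p=1$. From now on $p\in(1,\infty)$ is fixed.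

The proof uses these textbook facts: the Lichnerowicz formula, the Atiyah–Singer theorem, Bott periodicity, Khintchine's inequality, the three lines lemma, $K$-theory of Banach algebras, and the standard realization of the functoriality of $K_*(B^p_L)$ recalled in Section 6.

## 3. One sphere, spheres of fixed dimension, and spectral gap against displacement

*One sphere.* For a single sphere, or finitely many, the space is compact, and by the example after Definition 6 the nerves may be taken to be points. Over a point every vector bundle is trivial, so bundles detect only ranks. A class that bundles detect at every stage of the limit must therefore live on infinitely many spheres, with radii tending to infinity.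

*The Dirac idempotent.* On an even-dimensional sphere, let $D$ be the Dirac operator, odd for the grading $S=S^+\oplus S^-$ of the spinors. With $\phi_1=e^{-x^2}$, $\phi_2=xe^{-x^2/2}$, $\phi_3=e^{-x^2/2}(1-e^{-x^2})/x$ we have $\phi_2\phi_3=\phi_1(1-\phi_1)$, and so
$$\begin{pmatrix}\phi_1&\phi_3\\ \phi_2&1-\phi_1\end{pmatrix},\qquad\text{evaluated at }\sqrt t\,D,$$
is an idempotent. Try it by hand on $\mathbb C\oplus\mathbb C$ with $D=\begin{pmatrix}0&\lambda\\ \lambda&0\end{pmatrix}$, $\lambda\neq0$. As $t\to0$ the idempotent tends to $\mathrm{diag}(1,0)$. As $t\to\infty$ it tends to $\delta=\mathrm{diag}(0,1)$. The rank is always $1$, and the class relative to $\delta$ is $0$, the index. If instead the space is $\mathbb C\oplus0$ and $D=0$, the idempotent is $1$, while $\delta=0$, and the relative class is $1$.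

For small $t$ the heat operators are concentrated near the diagonal, and after twisting by a bundle the class computes a twisted index, which can be $1$. For $t$ so large that $e^{-tD^2}$ is tiny, the untwisted idempotent is essentially $\delta$, a trivial class. So a path in $t$ from small to large should produce a class that is visible to bundles at $t\to0$ and vanishes at the other end. For this to make sense in $B^p(X)$, the propagation must stay bounded uniformly over all the spheres.

*Fixed dimension.* By the Lichnerowicz formula $D^2\ge\kappa/4$ on $L^2$, with $\kappa=N(N-1)/r^2$. To make $e^{-TD^2}$ small we need $\kappa T$ large, so $T=\Lambda r^2/N^2$ with $\Lambda$ large. We shall see in (11) that heat at time $t$ stays, up to an exponentially small part in $N$, within distance $R(t)=\sqrt{90Nt}$. At time $T$ this is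
$$R(T)=\sqrt{90\Lambda}\;\frac r{\sqrt N}.$$
For $2$-spheres this is $r\sqrt{45\Lambda}$, which exceeds the diameter $\pi r$. With $N$ fixed and $r_n\to\infty$, this gives no uniform bound on propagation. The way out is to let the dimension grow: if $r_n^2\le K^2N$ then $R(T)\le\sqrt{90\Lambda}\,K$. This is why the radii are $O(\sqrt n)$.

*A loss of $N^{|1/2-1/p|}$.* On $L^2$, norms of functions of $D$ are suprema. On $L^p$ they are not, and we need bounds independent of $N$. The natural first estimate bounds $Du$ by $\nabla u$ and uses $|Du|^2\le N|\nabla u|^2$. It gives (see (10)) $\|De^{-\tau D^2}\|\le\sqrt{N/2\tau}$ on $L^\infty$. Interpolating with $\|De^{-\tau D^2}\|_{2\to2}\le\tau^{-1/2}$, and using duality for $p<2$, one obtains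
$$\|De^{-\tau D^2}\|_{p\to p}\le\tau^{-1/2}(N/2)^{|1/2-1/p|}.$$
For $p\ne2$ the right side is unbounded in $N$ at every fixed $\tau^{1/2}$-scale, so this does not give a bounded element over all spheres. The replacement is (12): integrate the quantity $\langle D^2f,f\rangle|f|^{p-2}$ by parts, use $D^2=\nabla^*\nabla+\kappa/4$ to control $\nabla f$, and return to $Df$ through Clifford multiplication by a *single* vector $\nabla|f|$, which costs no factor $N$. The bad estimate (10) is still used, but only for tails, where $\sqrt N$ is beaten by $2^{-N}$.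

*Long paths.* We need the path on $X_n$ to be followed up to a time $m_n$ at which the propagation is at most $1/n$, and $m_n$ is in general unbounded. One would like to contract $\bigoplus_n$ of these paths by rescaling $[0,m_n]$ to $[0,1]$. The rescaled Lipschitz constants are multiplied by $m_n$, and the direct sum need not be norm-continuous. Proposition 12 gets around this by placing all the intermediate positions of the $n$-th path side by side in different slots and shifting the slots by one.

## 4. Quasi-idempotents, rotations and a commutator bound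

The purpose of this section is to turn approximate idempotents into $K$-theory classes with explicit constants.

**Quasi-idempotents.** Let $x$ lie in a unital Banach algebra with $d=\|x^2-x\|<\frac14$. Put
$$\chi(x)=\tfrac12+(x-\tfrac12)\,(1+4(x^2-x))^{-1/2}\qquad\text{(binomial series)}.\tag{1}$$
Since $1+4(x^2-x)=(2x-1)^2$, we get $(\chi(x)-\frac12)^2=\frac14$, so $\chi(x)$ is an idempotent. For $\lambda$ in the spectrum of $x$ we have $|(2\lambda-1)^2-1|<1$, so $(2\lambda-1)^2$ has positive real part and $\mathrm{Re}\,\lambda\ne\frac12$. The corresponding scalar function is $1$ for $\mathrm{Re}\,\lambda>\frac12$ and $0$ for $\mathrm{Re}\,\lambda<\frac12$. So $\chi(x)$ is the spectral idempotent of $x$ for $\{\mathrm{Re}>\frac12\}$. It is natural under homomorphisms and norm-continuous in $x$, and $\chi(x)=x$ if $x^2=x$. The coefficients of $(1-u)^{-1/2}$ are positive, so $\|\chi(x)-x\|\le((1-4d)^{-1/2}-1)\|x-\frac12\|$. The function $(1-4d)^{-1/2}-1$ is convex, vanishes at $0$ and is below $0.03$ at $d=\frac1{100}$.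 Hence
$$\|\chi(x)-x\|\le3d\,\|x-\tfrac12\|\qquad(d\le\tfrac1{100}).\tag{2}$$

**Relative classes.** Let $\delta=\mathrm{diag}(0,1)$ and
$$\mathrm{Def}(y)=(\delta+y)^2-(\delta+y)=y^2+y\delta+\delta y-y .$$
Let $y\in M_2(B)$, or $y\in M_2(M_l(B))$ with $\delta$ read as $\delta\otimes1_l$, and suppose $\|\mathrm{Def}(y)\|<\frac14$. Modulo $B$ the element $\delta+y$ equals $\delta=\chi(\delta)$, so by naturality $\chi(\delta+y)-\delta$ has entries in $B$. Put
$$\langle y\rangle=[\chi(\delta+y)]-[\delta]\in K_0(B).$$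
It is invariant under norm-continuous paths of such $y$, and $\langle y\oplus0\rangle=\langle y\rangle$, $\langle y\oplus y'\rangle=\langle y\rangle+\langle y'\rangle$. Since $\mathrm{Def}(y+h)-\mathrm{Def}(y)=yh+hy+h^2+\delta h+h\delta-h$ and $\|\delta\|\le1$,
$$\|\mathrm{Def}(y+h)-\mathrm{Def}(y)\|\le\|h\|(2\|y\|+\|h\|+3).\tag{3}$$
The same computation holds in any algebra with an idempotent $\delta$ of norm at most $1$.

**Slot injections.** Let $B=B^p(Y)$ or $B^p_L(Y)$. A slot injection $U$ is given by an injection of $Z_Y\times\mathbb N$ into itself that preserves the $Z_Y$-coordinate; $U^\dagger$ is its transpose. Thus $U^\dagger U=1$ and $\|U\|,\|U^\dagger\|\le1$. Both are multipliers of $B$ with propagation zero. They act identically on the two summands $\pm$ of $M_2(B)$, so they commute with $\delta$.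

**Lemma 2.** (F1) Let $e_1,e_2$ be orthogonal coordinate projections onto sets of slots, acting identically on $\pm$. If $y_i=e_iy_ie_i$ and $\|\mathrm{Def}(y_i)\|\le\frac1{100}$ for $i=1,2$, then $\langle y_1+y_2\rangle=\langle y_1\rangle+\langle y_2\rangle$.
(F2) If $\|\mathrm{Def}(y)\|\le\frac1{100}$ and $U$ is a slot injection, then $\langle UyU^\dagger\rangle=\langle y\rangle$.

*Proof.* (F2) Put $v_\theta x=(\cos\theta\,x,\sin\theta\,Ux)$ and $v_\theta^\dagger(x,x')=\cos\theta\,x+\sin\theta\,U^\dagger x'$. Then $v_\theta^\dagger v_\theta=1$, both have norm at most $2$, and both commute with $\delta$. Hence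
$$\mathrm{Def}(v_\theta yv_\theta^\dagger)=v_\theta y^2v_\theta^\dagger+v_\theta(y\delta+\delta y-y)v_\theta^\dagger=v_\theta\mathrm{Def}(y)v_\theta^\dagger,$$
of norm at most $\frac4{100}$. The path $\theta\in[0,\frac\pi2]$ joins $y\oplus0$ to $0\oplus UyU^\dagger$. The element $UyU^\dagger$ also has defect $U\mathrm{Def}(y)U^\dagger$ of norm at most $\frac1{100}$, and the same argument with $U=1$ joins $UyU^\dagger\oplus0$ to $0\oplus UyU^\dagger$.

(F1) Put $v_\theta x=(\cos\theta\,e_2x,\sin\theta\,e_2x)$ and $v_\theta^\dagger(x,x')=\cos\theta\,e_2x+\sin\theta\,e_2x'$, so $v_\theta^\dagger v_\theta=e_2$ and $\mathrm{Def}(v_\theta y_2v_\theta^\dagger)=v_\theta\mathrm{Def}(y_2)v_\theta^\dagger$. The elements $y_1\oplus0$ and $v_\theta y_2v_\theta^\dagger$ annihilate each other, because $y_1e_2=0=e_2y_1$. So the defects add, and $y_1\oplus0+v_\theta y_2v_\theta^\dagger$ has defect of norm at most $\frac5{100}$. At $\theta=0$ it is $(y_1+y_2)\oplus0$, at $\theta=\frac\pi2$ it is $y_1\oplus y_2$. $\square$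

**Block sums.** Fix a bijection $\mathbb N\cong\mathbb N\times\mathbb N$. It gives slot injections $\sigma_0,\sigma_1,\dots$ whose ranges are pairwise disjoint and together exhaust all slots. Then
$$\Big\|\sum_i\sigma_iy_i\sigma_i^\dagger\Big\|=\sup_i\|y_i\|,\qquad\mathrm{Def}\Big(\sum_i\sigma_iy_i\sigma_i^\dagger\Big)=\sum_i\sigma_i\mathrm{Def}(y_i)\sigma_i^\dagger.\tag{4}$$

The next lemma says that operators of small propagation almost commute with slowly varying functions. Its constant involves no geometry.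

**Lemma 3.** Let $T:\ell^p(Z_Y\times\mathbb N)\to\ell^p(Z_{Y'}\times\mathbb N)$ be bounded, $g,g'$ bounded real functions on $Z_Y,Z_{Y'}$, $\eta>0$, and $|g'(y')-g(y)|\le\eta$ whenever $T_{y',y}\ne0$. Then $\|g'T-Tg\|\le4\eta\|T\|$.

*Proof.* Let $g_0=k\eta$ on the set $\{g\in[k\eta,(k+1)\eta)\}$, with indicator $\chi_k$, $k\in\mathbb Z$; define $g_0',\chi_k'$ in the same way. Replacing $g,g'$ by $g_0,g_0'$ costs at most $2\eta\|T\|$. If $j-k\ge2$, then $g'-g>(j-k-1)\eta\ge\eta$ on the pair of sets belonging to $\chi'_j,\chi_k$, so $\chi_j'T\chi_k=0$. The same holds if $k-j\ge2$. Therefore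
$$g_0'T-Tg_0=\sum_{j,k}(j-k)\eta\,\chi_j'T\chi_k=\eta\sum_k\chi'_{k+1}T\chi_k-\eta\sum_k\chi'_kT\chi_{k+1}.$$
In each sum the blocks have disjoint domains and disjoint ranges, so $\|\sum_k\chi'_{k+1}T\chi_kf\|^p=\sum_k\|\chi'_{k+1}T\chi_kf\|^p\le\|T\|^p\sum_k\|\chi_kf\|^p\le\|T\|^p\|f\|^p$, and likewise for the other. The total is $4\eta\|T\|$. $\square$

## 5. Nerves of the spheres, and maps back to the spheres

This section fixes an anti-Čech system and compares its nerves with the spheres. Let $A\subset X$ be maximal $1$-separated, $\rho_k=4^k$, and $C_k=\{B(a,\rho_k):a\in A\}$ (open balls), $k\ge1$. Since $A$ meets bounded sets in finite sets, $C_k$ is locally finite. Every point is at distance less than $1$ from $A$, so a set of diameter at most $L_k:=4^k-2$ lies in a member of $C_k$. The diameters in $C_k$ are at most $2\cdot4^k\le L_{k+1}$. So $\{C_k\}$ is an anti-Čech system.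

**The pieces $N_{k,n}$.** Let $n\ge2\cdot4^k$. Points of $X_n$ have distance at least $n+1>2\rho_k$ from $X\setminus X_n$. Hence $C_{k,n}=\{U\in C_k:U\cap X_n\ne\emptyset\}$ consists of balls with centers in $A\cap X_n$, and these are contained in $X_n$. The nerve $N_{k,n}$ of $C_{k,n}$ is a finite complex at distance $+\infty$ from the rest of $N_{C_k}$. It is connected because $X_n$ is. Elements of $B^p_L(N_{C_k})$ are block diagonal with respect to $N_{k,n}$ and its complement, so restriction $B^p_L(N_{C_k})\to B^p_L(N_{k,n})$ is a homomorphism. For $k'\ge k$ and $n\ge2\cdot4^{k'}$ the map $i:N_{C_k}\to N_{C_{k'}}$ satisfies $i^{-1}(N_{k',n})=N_{k,n}$. Indeed let $U\in C_k$ with chosen $U'\supseteq U$ in $C_{k'}$. If $U$ meets $X_n$, so does $U'$. If $U'$ meets $X_n$, then $U'\subseteq X_n$, so $U\subseteq X_n$ meets $X_n$.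

**The maps $F_n:X_n\to N_{1,n}$** (for $n\ge8$, $r_n>4$). The diameter $\pi r_n$ of $X_n$ exceeds $4$, so no $U\in C_{1,n}$ is all of $X_n$. Put
$$F_n(x)=\sum_U\varphi_U(x)U,\qquad\varphi_U(x)=\frac{d(x,X_n\setminus U)}{\sum_{U'}d(x,X_n\setminus U')}.$$
Then $\varphi_U>0$ exactly on $U$. For $y$ near $x$ both $F_n(x)$ and $F_n(y)$ lie in the simplex spanned by $\{U\ni y\}$, so $F_n$ is continuous. If $d(x,y)\le1$, some $U\in C_1$ contains both points, as $L_1=2$. Then $F_n(x)$ and $F_n(y)$ lie in simplices with the common vertex $U$, each at distance at most $2$ from it. So $d(F_n(x),F_n(y))\le4$. Subdividing geodesics into at most $d(x,y)+1$ pieces of length at most $1$,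
$$d(F_n(x),F_n(y))\le4(d(x,y)+1)\qquad(x,y\in X_n).\tag{5}$$

**The maps $g_{k,n}:N_{k,n}\to X_n$** (for $n\ge2\cdot4^k$, $r_n>4^k$). Choose a center $a_U$ of each $U$. Let $g_{k,n}(\sum t_UU)$ be the radial projection to $X_n$ of $\sum t_Ua_U\in\mathbb R^{2n+1}$. The vertices of a simplex share a point $x\in\bigcap U_i$, and $|a_{U_i}-x|<\rho_k$. So $\sum t_Ua_U$ lies in the open Euclidean ball $B(x,\rho_k)$, which does not contain $0$ since $|x|=r_n>\rho_k$. For $k'\ge k$, $n\ge2\cdot4^{k'}$, $r_n>4^{k'}$ we claim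
$$g_{k',n}\circ i\simeq g_{k,n}\ \text{ on }N_{k,n},\qquad g_{k',n}\circ i\circ F_n\simeq\mathrm{id}_{X_n}\ \ (k=1,\ n\ge8,\ r_n>4).\tag{6}$$
If $x\in\bigcap U_i$ then $x\in\bigcap U_i'$, so $\sum t_Ua_U$ and $\sum t_Ua_{U'}$ both lie in $B(x,\rho_{k'})\not\ni0$; follow the straight line by radial projection. For the second homotopy, $F_n(x)$ is supported on sets $U\ni x$, so $\sum\varphi_U(x)a_{U'}$ lies in $B(x,\rho_{k'})$, and the straight line to $x$ stays in that ball.

## 6. Pairing localization classes with vector bundles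

**Functoriality.** Let $F:Y\to Y'$ be a uniformly continuous coarse map. We use the standard realization of $F_*$ on $K_*(B^p_L)$: it is induced by $f\mapsto v(s)f(s)v^\dagger(s)\in M_2(B^p_L(Y'))$. Here $v(s):\ell^p(Z_Y,\ell^p)\to\ell^p(Z_{Y'},\ell^p)^2$ and $v^\dagger(s)$ are uniformly bounded and uniformly norm-continuous in $s$, $v^\dagger v=1$, and the entries of $v(s)$ at $(y',y)$ and of $v^\dagger(s)$ at $(y,y')$ vanish unless $d(y',F(y))\le\delta(s)$, with $\delta(s)<\infty$ and $\delta(s)\to0$. Concretely, let $\delta_l\searrow0$ and let $V_l$ map basis vectors injectively to basis vectors, the $Z$-coordinate $y$ going to a point of $Z_{Y'}$ within $\delta_l$ of $F(y)$. This is possible since $Z_{Y'}$ is dense and each point carries infinitely many slots. On $[l,l+\frac12]$ take $v=(\cos\theta\,V_l,\sin\theta\,V_{l+1})$ and $v^\dagger=(\cos\theta\,V_l^\dagger,\sin\theta\,V_{l+1}^\dagger)$ with $\theta$ running from $0$ to $\frac\pi2$; on $[l+\frac12,l+1]$ rotate $(0,V_{l+1})$ to $(V_{l+1},0)$. Only the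 listed properties are used below.

*Example.* For $Y$ a point with image $F(\mathrm{pt})=z\in[0,1]$, a constant rank-one idempotent on the first slot is sent to a rank-one idempotent moving along points $z_l\to z$, as in the example after Definition 3.

For $i:N_{C_k}\to N_{C_{k'}}$ and $n\ge2\cdot4^{k'}$: since $\delta(s)<\infty$, $N_{k',n}$ is at infinite distance from its complement and $i^{-1}(N_{k',n})=N_{k,n}$, the operators $v,v^\dagger$ are block diagonal. Hence $(vfv^\dagger)|_{N_{k',n}}=v_n\,f|_{N_{k,n}}\,v_n^\dagger$, where $v_n$ has the listed properties for $i:N_{k,n}\to N_{k',n}$.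

**Construction of the pairing.** Let $Y$ be a compact metric space and $q:Y\to M_m(\mathbb C)$ continuous and idempotent-valued. Let $\mathcal K$ be the compact operators on $\ell^p(Z_Y\times\mathbb N)$. Since $1<p<\infty$, the finite coordinate projections and their adjoints converge strongly to $1$. So $\mathcal K=\overline{\bigcup_dM_d(\mathbb C)}$, and $K_0(\mathcal K)=\mathbb Z$ by rank. Put $\mathcal A=C_b([0,\infty),\mathcal K)$ and $\mathcal A_0=C_0([0,\infty),\mathcal K)$. The translations $f\mapsto f(\cdot+u)$, $u\to\infty$, contract $\mathcal A_0$, so $K_*(\mathcal A_0)=0$ and the quotient map $\pi$ gives $\pi_*:K_0(\mathcal A)\cong K_0(\mathcal A/\mathcal A_0)$.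

As $Y$ is compact, $B^p_L(Y)\subset\mathcal A$. For algebraic $f$, Lemma 3 applied to the real and imaginary parts of the entries of $q$, with $\eta$ given by the uniform continuity of $q$ and $\operatorname{prop}(f(s))\to0$, gives $[q,f(s)\otimes1_m]\to0$. By density this holds for all $f\in B^p_L(Y)$. So $qfqf'-qff'=q[f,q]f'\in M_m(\mathcal A_0)$, and $\psi_q(f)=q(f\otimes1_m)$ mod $M_m(\mathcal A_0)$ is a homomorphism into $M_m(\mathcal A/\mathcal A_0)$. Put
$$\varphi_q=\mathrm{ev}_s\circ\pi_*^{-1}\circ(\psi_q)_*:K_0(B^p_L(Y))\to K_0(\mathcal K)=\mathbb Z.\tag{7}$$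
It does not depend on $s$, because the evaluations $\mathrm{ev}_s$ are homotopic.

*Example.* For $m=1$, $q=1$ we have $\psi_1=\pi|_{B^p_L(Y)}$, so $\varphi_1$ is evaluation at any $s$; with $s=0$, $\varphi_1=\mathrm{rank}\circ e_*$. So the trivial bundle vanishes on $\ker e_*$. This is why non-trivial bundles are needed.

**Lemma 4.** (P1) $\varphi_q$ depends only on the homotopy class of $q$.
(P2) For a continuous map $F:Y\to Y'$ of compact spaces, $\varphi_{q'}(F_*z)=\varphi_{q'\circ F}(z)$. For $z\in K_0(B^p_L(N_{C_k}))$ and $q'$ on $N_{k',n}$, $n\ge2\cdot4^{k'}$, one has $\varphi_{q'}((i_*z)|_{N_{k',n}})=\varphi_{q'\circ i}(z|_{N_{k,n}})$.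
(P3) Let $f\in M_2(B^p_L(Y))$, $\|\mathrm{Def}(f)\|<\frac14$, $e(s)=\chi(\delta+f(s))$. Then $x(s)=\delta+q(e(s)-\delta)q$ satisfies $\|x(s)^2-x(s)\|\to0$, and for all large $s$
$$\varphi_q\langle f\rangle=[\chi(x(s))]-[\delta]\in K_0(\mathcal K)=\mathbb Z.\tag{8}$$

*Proof.* (P1) $\|\psi_q(f)-\psi_{q'}(f)\|\le\|q-q'\|\,\|f\|$ up to a constant depending on $m$. So a homotopy of $q$ gives a point-norm continuous path of homomorphisms $\psi_q$.

(P2) By Lemma 3 with $T=v(s)$, $g'$ an entry of $q'$ and $g$ the same entry of $q'\circ F$ (real and imaginary parts separately), $q'v(s)-v(s)(q'\circ F)\to0$. So modulo $C_0$,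
$$\psi_{q'}(vfv^\dagger)=v\,(q'\circ F)f\,v^\dagger=\mathrm{Ad}_v\,\psi_{q'\circ F}(f).$$
The homomorphism $\mathrm{Ad}_v$ maps $C_b(\mathcal K)$ to $C_b(\mathcal K)$ (in $2\times2$ matrices) and $C_0$ to $C_0$. Since $v^\dagger v=1$, $\mathrm{Ad}_{v(s)}$ preserves ranks of idempotents, so it induces the identity of $\mathbb Z$ on $K_0(\mathcal K)$. The first claim follows. The second follows in the same way from the block structure, with $v_n$ in place of $v$.

(P3) The unitization of $\psi_q$ maps $e=\delta+(e-\delta)$ to $\delta+q(e-\delta)\equiv x$ modulo $\mathcal A_0$. The image of an idempotent is an idempotent, so $x^2-x\in C_0$. Choose $s_0$ with $\|x(s)^2-x(s)\|<\frac14$ for $s\ge s_0$, the bound being uniformly below $\frac14$. Then $\chi(x(\max(s,s_0)))$ is an idempotent over the unitization of $\mathcal A$, and its image in the quotient is $\chi$ of the idempotent image of $x$, hence that image itself. So it lifts $(\psi_q)_*\langle f\rangle$ through $\pi$. Evaluating at large $s$ gives (8). $\square$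

We also need this elementary remark. If $P$ is a finite-rank idempotent commuting with $\delta$ and with an idempotent $e$, and $e=\delta$ on $\ker P$, then $e=eP+\delta(1-P)$ and $\delta=\delta P+\delta(1-P)$ are orthogonal sums, so $[e]-[\delta]=\mathrm{rank}(eP)-\mathrm{rank}(\delta P)$.

## 7. Dimension-free estimates for the Dirac heat semigroup on a sphere

Fix $n$ and write $M=X_n$, $N=2n$, $r=r_n$. Let $S=S^+\oplus S^-$ be the spinor bundle, of total rank $2^n$, and $D$ the Dirac operator. $L^p(M,S)$ uses the pointwise Hermitian norm, $\Delta\ge0$ is the scalar Laplacian, $h_t$ the scalar heat kernel, $c(\cdot)$ Clifford multiplication. The Lichnerowicz formula is $D^2=\nabla^*\nabla+\kappa/4$ with the constant $\kappa=N(N-1)/r^2\ge N^2/(2r^2)$.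

We use the maximum principle in this form: if $G$ is real and smooth on $[0,\infty)\times M$ with $(\partial_t+\Delta)G\le0$, then $G(t)\le e^{-t\Delta}G(0)$. Indeed $\frac d{ds}\big(e^{-(t-s)\Delta}G(s)\big)=e^{-(t-s)\Delta}(\partial_s+\Delta)G(s)\le0$ because $h_t\geq0$.

**Lemma 5 (domination).** For $t>0$,
$$|e^{-tD^2}s|\le e^{-t\kappa/4}e^{-t\Delta}|s|,\qquad\text{hence}\quad\|e^{-tD^2}\|_{p\to p}\le e^{-t\kappa/4}.\tag{9}$$

*Proof.* Let $s$ be smooth, $\sigma=e^{t\kappa/4}e^{-tD^2}s=e^{-t\nabla^*\nabla}s$, $u=\sqrt{|\sigma|^2+\varepsilon^2}$. We have $\frac12\Delta|\sigma|^2=\mathrm{Re}\langle\nabla^*\nabla\sigma,\sigma\rangle-|\nabla\sigma|^2$, $\frac12\Delta u^2=u\Delta u-|\nabla u|^2$, and $u\,\partial_tu=-\mathrm{Re}\langle\nabla^*\nabla\sigma,\sigma\rangle$. Since $\Delta u^2=\Delta|\sigma|^2$, this gives $u(\partial_t+\Delta)u=|\nabla u|^2-|\nabla\sigma|^2$. It is at most $0$, because $u|\nabla u|=|\mathrm{Re}\langle\nabla\sigma,\sigma\rangle|\le u|\nabla\sigma|$. By the maximum principle $u(t)\le e^{-t\Delta}u(0)$;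 let $\varepsilon\to0$. General $s$ follows by density, and the norm bound because $e^{-t\Delta}$ is a contraction on $L^p$. $\square$

**Lemma 6 (Bernstein estimate).** For bounded measurable $s$ and $\tau>0$,
$$|De^{-\tau D^2}s|^2\le\frac N{2\tau}e^{-\tau\Delta}|s|^2.\tag{10}$$

*Proof.* For smooth $s$ let $u=e^{-\tau D^2}s$ and $w=Du$. Both solve $\partial_\tau(\cdot)=-D^2(\cdot)$, so $(\partial_\tau+\Delta)|u|^2=-2|\nabla u|^2-\frac\kappa2|u|^2$, and likewise for $w$. By Cauchy–Schwarz, $|w|^2=|\sum_ic(e_i)\nabla_{e_i}u|^2\le N|\nabla u|^2$. So $G=\tau|w|^2+\frac N2|u|^2$ satisfies $(\partial_\tau+\Delta)G\le|w|^2-N|\nabla u|^2\le0$, and $\tau|w|^2\le G\le e^{-\tau\Delta}G(0)=\frac N2e^{-\tau\Delta}|s|^2$. For bounded measurable $s$ approximate a.e. by uniformly bounded smooth sections and use dominated convergence; the kernels are smooth. $\square$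

**Lemma 7 (displacement).** For $t,R>0$ and $x\in M$,
$$\int_{d(x,y)>R}h_t(x,y)\,dy\le\Big(\frac{15Nt}{R^2}\Big)^N.\tag{11}$$

*Proof.* Fix $x$, let $\xi(y)=\langle x,y\rangle/r^2$ and $v=1-\xi\ge0$. The restriction of a linear function to the sphere is an eigenfunction, $\Delta\xi=\frac N{r^2}\xi$, so $-\Delta v=\frac N{r^2}\xi\le\frac N{r^2}$. The gradient of $\xi$ is the tangential part of $x/r^2$, so $|\nabla v|^2=(1-\xi^2)/r^2\le2v/r^2$. For $1\le j\le N$,
$$-\Delta v^j=jv^{j-1}(-\Delta v)+j(j-1)v^{j-2}|\nabla v|^2\le j(N+2(j-1))r^{-2}v^{j-1}\le3jNr^{-2}v^{j-1}.$$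
Let $\mu_j(t)=(e^{-t\Delta}v^j)(x)$. Then $\mu_0=1$, $\mu_j(0)=v(x)^j=0$ for $j\ge1$, and $\mu_j'(t)=(e^{-t\Delta}(-\Delta v^j))(x)\le3jNr^{-2}\mu_{j-1}(t)$. By induction $\mu_j(t)\le(3Nt/r^2)^j$. Now $|x-y|^2=2r^2v$ and $d^2\le\frac{\pi^2}4|x-y|^2\le5r^2v$. Hence $\int h_t\,d^{2N}dy\le(5r^2)^N(3Nt/r^2)^N=(15Nt)^N$. Apply Chebyshev's inequality. $\square$

**Lemma 8 (dimension-free gradient bound).** There is $C_p\ge1$, depending only on $p$, with
$$\|De^{-tD^2}\|_{p\to p}\le C_pt^{-1/2}\quad(t>0),\qquad C_2=1.\tag{12}$$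

*Proof.* $D$ is symmetric, so by duality we may take $1<p\le2$, and put $C_p:=C_{p'}$ for $p>2$. For smooth $f$ let $u=\sqrt{|f|^2+\varepsilon^2}$ and $I=\int\langle D^2f,f\rangle u^{p-2}$. Note $|f|\le u$, $|\nabla u|\le|\nabla f|$, and $\mathrm{Re}\langle\nabla_Yf,f\rangle=u\,Yu$ for real vector fields $Y$.

**Step 1 (the form $I$ is sectorial).** The aim is to compare $\mathrm{Re}\,I$, $\mathrm{Im}\,I$ and $\int|\nabla f|^2u^{p-2}$. Write $D^2=\nabla^*\nabla+\kappa/4$ and integrate by parts:
$$I=\int|\nabla f|^2u^{p-2}+(p-2)\int u^{p-3}\langle\nabla f,du\otimes f\rangle+\frac\kappa4\int|f|^2u^{p-2}.$$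
The real part of $\langle\nabla f,du\otimes f\rangle$ is $u|\nabla u|^2$. So
$$\mathrm{Re}\,I\ge\int|\nabla f|^2u^{p-2}-(2-p)\int|\nabla u|^2u^{p-2}\ge(p-1)\int|\nabla f|^2u^{p-2},$$
$$|\mathrm{Im}\,I|\le(2-p)\int u^{p-3}|\nabla u||\nabla f||f|\le(2-p)\int|\nabla f|^2u^{p-2}\le\tfrac{2-p}{p-1}\mathrm{Re}\,I.$$

**Step 2 (analyticity).** The aim is a bound for $D^2e^{-tD^2}$. Let $\theta_p=\frac\pi2-\arctan\frac{2-p}{p-1}\in(0,\frac\pi2]$, $|\theta|\le\theta_p$, $f$ a finite sum of eigensections of $D^2$, and $f_\tau=e^{-\tau e^{i\theta}D^2}f$. With $u$ formed from $f_\tau$,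
$$\frac d{d\tau}\int u^p=p\int u^{p-2}\,\mathrm{Re}\langle\partial_\tau f_\tau,f_\tau\rangle=-p\,\mathrm{Re}(e^{i\theta}I(f_\tau))\le0,$$
because $\mathrm{Re}(e^{i\theta}I)\ge\cos\theta\,\mathrm{Re}\,I-|\sin\theta||\mathrm{Im}\,I|\ge0$ for $|\theta|\le\theta_p$ by Step 1. Letting $\varepsilon\to0$, $\|e^{-zD^2}f\|_p\le\|f\|_p$ for $|\arg z|\le\theta_p$. The circle $|z-t|=t\sin\theta_p$ lies in this closed sector. Cauchy's formula on it, and density of finite sums of eigensections, give
$$\|D^2e^{-tD^2}\|_{p\to p}\le(t\sin\theta_p)^{-1}.$$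

**Step 3 (interpolation inequality).** The aim is to bound $Df$ by $D^2f$ and $f$ without a factor $N$. We have $D(u^{p-2}f)=u^{p-2}Df+(p-2)u^{p-3}c(\nabla u)f$, and $|c(\nabla u)f|=|\nabla u||f|$. With $A=\int|Df|^2u^{p-2}$ and $I=\int\langle Df,D(u^{p-2}f)\rangle$,
$$A\le|I|+(2-p)\int u^{p-2}|Df||\nabla u|\le|I|+(2-p)\sqrt A\Big(\int|\nabla f|^2u^{p-2}\Big)^{1/2}\le|I|+b_p\sqrt{A|I|},\quad b_p=\tfrac{2-p}{\sqrt{p-1}},$$
where the last inequality is Step 1. If $\sqrt A>(1+b_p)\sqrt{|I|}$, then $A>(1+b_p)\sqrt{A|I|}\ge|I|+b_p\sqrt{A|I|}$, a contradiction. So $A\le(1+b_p)^2|I|$. As $p\le2$ and $u\ge|f|$, $|f|u^{p-2}\le|f|^{p-1}$, and Hölder gives $|I|\le\|D^2f\|_p\|f\|_p^{p-1}$. Hölder also gives $\|Df\|_p^2\le A\,(\int u^p)^{(2-p)/p}$. With $\varepsilon\to0$,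
$$\|Df\|_p^2\le(1+b_p)^2\|D^2f\|_p\|f\|_p.$$

**Step 4 (conclusion).** Apply this to $f=e^{-tD^2}g$, and use Step 2 and (9): $C_p=(1+b_p)(\sin\theta_p)^{-1/2}$ works. For $p=2$, $b_2=0$ and $\theta_2=\frac\pi2$, so $C_2=1$. $\square$

## 8. The idempotents $\delta+a_t$ and their truncation

Let $\pi_\pm$ be the projections onto $S^\pm$, $\epsilon=\pi_+-\pi_-$, $\delta=\pi_-$. For $t>0$ let
$$a_t=\epsilon e^{-tD^2}+\sqrt t\,De^{-tD^2/2}\pi_++\Big(\tfrac1{\sqrt t}\int_0^tDe^{-(\sigma+t/2)D^2}d\sigma\Big)\pi_-.\tag{13}$$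
Equivalently $a_t=\epsilon\phi_1(\sqrt tD)+\phi_2(\sqrt tD)\pi_++\phi_3(\sqrt tD)\pi_-$ with the functions of Section 3. Since $\phi_1$ is even and $\phi_2,\phi_3$ are odd, $\delta+a_t$ is the matrix displayed there. Its square has diagonal entries $\phi_1^2+\phi_3\phi_2=\phi_1$ and $\phi_2\phi_3+(1-\phi_1)^2=1-\phi_1$, and off-diagonal entries $\phi_1\phi_3+\phi_3(1-\phi_1)=\phi_3$ and $\phi_2\phi_1+(1-\phi_1)\phi_2=\phi_2$. So $(\delta+a_t)^2=\delta+a_t$, that is, $\mathrm{Def}(a_t)=0$.

**Norms.** By (9) the first term has norm at most $1$. By (12) the second has norm at most $\sqrt t\,C_p(t/2)^{-1/2}=\sqrt2C_p$, and so does the third. Hence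
$$\|a_t\|_{p\to p}\le\Gamma:=1+3C_p,\qquad\|a_t\|_{2\to2}\le4.\tag{14}$$

**Smallness at time $T_n$.** For $\tau\ge T/2$, $\|De^{-\tau D^2}\|\le\|De^{-\tau D^2/2}\|\|e^{-\tau D^2/2}\|\le C_p(\tau/2)^{-1/2}e^{-\tau\kappa/8}\le2C_pT^{-1/2}e^{-\kappa T/16}$. So the second and third terms of $a_T$ have norm at most $2C_pe^{-\kappa T/16}$ each, and the first at most $e^{-\kappa T/4}\le C_pe^{-\kappa T/16}$. For a constant $\Lambda\ge1$, depending only on $p$ and chosen in Section 9, put $T=T_n:=\Lambda r_n^2/N^2$. Then $\kappa T\ge\Lambda/2$ and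
$$\|a_T\|_{p\to p}\le5C_pe^{-\kappa T/16}\le5C_pe^{-\Lambda/32}.\tag{15}$$
The kernels are smooth in $(t,x,y)$ for $t>0$, so $t\mapsto a_t$ is $p$-norm continuous on $(0,\infty)$.

**Lemma 9 (truncation).** Let $R(t)=\sqrt{90Nt}$ and let $a_t^{tr}$ have kernel $a_t(x,y)1_{d(x,y)\le R(t)}$. Then in $p$-norm and in $2$-norm
$$\|a_t-a_t^{tr}\|\le\eta_n:=3\sqrt N\,2^{-N}\qquad\text{for all }t>0.\tag{16}$$

*Proof.* Let $\frac t2\le\tau\le\frac{3t}2$ and $R=R(t)$. Then $15N\tau/R^2\le\frac14$, so the tail in (11) at time $\tau$ is at most $4^{-N}$. Let $K_\tau$ be the kernel of $De^{-\tau D^2}$, $x\in M$ and $v\in S_x$ a unit vector. Apply (10) at the point $x$ to $s(y)=1_{d(x,y)>R}K_\tau(x,y)^*v/|K_\tau(x,y)^*v|$ (zero where undefined). Since $\langle(De^{-\tau D^2}s)(x),v\rangle=\int\langle s(y),K_\tau(x,y)^*v\rangle dy$,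
$$\int_{d(x,y)>R}|K_\tau(x,y)^*v|\,dy\le\Big(\frac N{2\tau}\int_{d(x,y)>R}h_\tau(x,y)\,dy\Big)^{1/2}\le\sqrt{\tfrac N{2\tau}}\,2^{-N}.$$
This bounds the $L^\infty\to L^\infty$ norm of the tail operator. The tail operator is symmetric, so by duality its $L^1\to L^1$ norm has the same bound. Interpolation gives the same bound on every $L^p$. Explicitly, in a measurable unitary trivialization, let $f,g$ be simple with $\|f\|_p=\|g\|_{p'}=1$, and apply the three lines lemma to $\int\langle\mathcal Tf_z,g_z\rangle$ on $0\le\mathrm{Re}\,z\le1$, where $\mathcal T$ is the tail operator, $f_z=|f|^{pz}f/|f|$ and $g_z=|g|^{p'(1-\bar z)}g/|g|$. For $\mathrm{Re}\,z=0$ we have $\|f_z\|_\infty\le1$, $\|g_z\|_1=1$; for $\mathrm{Re}\,z=1$, $\|f_z\|_1=1$, $\|g_z\|_\infty\le1$; and at $z=1/p$ we recover $f,g$.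

In the same way (9) bounds the tail of $e^{-tD^2}$ by $4^{-N}$. For the second term of $a_t$ take $\tau=t/2$: its tail is at most $\sqrt t\sqrt{N/t}\,2^{-N}=\sqrt N2^{-N}$. For the third, integrate over $\sigma$ with $\tau=\sigma+t/2\in[\frac t2,\frac{3t}2]$: at most $\frac1{\sqrt t}\cdot t\cdot\sqrt{N/t}\,2^{-N}=\sqrt N2^{-N}$. The total is at most $4^{-N}+2\sqrt N2^{-N}\le\eta_n$. The case $p=2$ is included. $\square$

## 9. Discretization: the paths $\omega_n$

The operators $a_t$ act on $L^p(M,S)$. We now move them to $\ell^p$ over $N_{1,n}$, with constants independent of $n$. Hermitian fibers of dimension $2^{n-1}$ have to be placed into $\ell^p$ with uniformly bounded norms; Rademacher functions do this.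

**Cellwise constant sections.** Fix a finite Borel partition of $M=X_n$ over whose members $S^\pm$ are unitarily trivialized by restrictions of smooth local trivializations. A *partition* $\mathcal P$ will mean a finite family of disjoint Borel sets of positive measure ("cells"), covering $M$ up to a null set, each contained in a member of the fixed partition. Its mesh is the maximal diameter. Cutting further and discarding null pieces gives partitions of arbitrarily small mesh refining a given one. Let $W_{\mathcal P}$ be the finite-dimensional space of sections constant on cells in the trivializations, and $E_{\mathcal P}$ the cellwise averaging projection onto it. $E_{\mathcal P}$ is contractive on every $L^p$ and commutes with $\pi_\pm$. If $\mathcal P'$ refines $\mathcal P$, then $W_{\mathcal P}\subset W_{\mathcal P'}$ and $E_{\mathcal P}E_{\mathcal P'}=E_{\mathcal P}$.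

**Convergence of averages.** Let $\mathrm{Op}(k)$ have a bounded measurable kernel $k$, a matrix function in the trivializations. Then $E_{\mathcal P}\mathrm{Op}(k)E_{\mathcal P}$ has the kernel obtained by averaging $k$ over the products $c\times c'$ of cells. Averaging is contractive on $L^\varrho(M\times M)$, $\varrho=\max(p,p')$. For continuous matrix functions on $M\times M$ the averages converge uniformly (a.e.) as the mesh tends to $0$, and these are dense. So the averaged kernels converge to $k$ in $L^\varrho$. By Hölder, and since $\varrho\ge2$, $\|\mathrm{Op}(k)\|_{p\to p}$ and $\|\mathrm{Op}(k)\|_{2\to2}$ are at most a constant depending on $n,p$ times $\|k\|_{L^\varrho}$. Hence $E_{\mathcal P}\mathrm{Op}(k)E_{\mathcal P}\to\mathrm{Op}(k)$ in $p$-norm and $2$-norm as the mesh tends to $0$.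

**Choice of times and partitions.** By norm continuity on compact subintervals of $(0,T_n]$, choose $T_n=t_0>t_1>\cdots\to0$ with $\|a_{t_j}-a_{t_{j+1}}\|_{p\to p}\le\eta_n$. Choose successively refining partitions $\mathcal P_j$ of mesh $\mu_j\le2^{-j}$ such that, with $W_j,E_j$ the associated space and projection and $I_j:W_j\hookrightarrow L^p(M,S)$ the inclusion,
$$a_j:=E_ja^{tr}_{t_j}|_{W_j}\in\mathrm{End}(W_j),\qquad\|I_ja_jE_j-a_{t_j}\|\le2\eta_n\ \text{ in $p$- and $2$-norm}.\tag{17}$$
The $n$-dependent constants above affect only how fine $\mathcal P_j$ must be. The entry of $a_j$ between cells $c,c'$ vanishes unless $d(c,c')\le R(t_j)$.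

**Embedding into $\ell^p$.** Let $w=2^{n-1}=\mathrm{rank}\,S^\pm$. The Rademacher functions $\varrho_i$ on $\{\pm1\}^w$ (uniform probability measure) give $\gamma:\mathbb C^w\to L^p(\{\pm1\}^w)\cong\ell_p^{2^w}$, $\gamma(v)=\sum v_i\varrho_i$, and $\gamma^\dagger(f)=(\mathbb Ef\varrho_i)_i$, with $\gamma^\dagger\gamma=1$ by orthonormality. By Khintchine's inequality (complex coefficients), $\|\gamma\|\le B_p$; since $\gamma^\dagger$ is dual to $\gamma$ at exponent $p'$, $\|\gamma^\dagger\|\le B_{p'}$. The constants $B_p,B_{p'}\ge1$ do not depend on $w$.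

*Example.* For $w=2$, $\gamma(v)$ takes the values $\pm(v_1+v_2)$ and $\pm(v_1-v_2)$, each with probability $\frac14$, and $\mathbb E\gamma(v)\varrho_1=v_1$.

Let $n\ge8$ and $r_n>4$, so that $F_n$ exists. Let $Z$ be the countable dense subset of $N_{C_1}$. For each cell $c\in\mathcal P_j$ pick $x_c\in c$ and $\zeta_c\in Z\cap N_{1,n}$ with $d(\zeta_c,F_n(x_c))\le2^{-j}$. For a section with values $v_c=(v_c^+,v_c^-)$ on cells, place $|c|^{1/p}\gamma(v_c^\pm)$ in slots over $\zeta_c$: the same slots for both signs, different cells in disjoint slots, even slot numbers for even $j$ and odd ones for odd $j$. With the corresponding $V_j^\dagger$ (components $|c|^{-1/p}\gamma^\dagger$) this gives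
$$V_j:W_j\to\ell^p((Z\cap N_{1,n})\times\mathbb N)^{\oplus2},\qquad V_j^\dagger V_j=1,\quad V_j^\dagger V_{j+1}=0=V_{j+1}^\dagger V_j,$$
commuting with $\delta$. From $|v_c^+|^p+|v_c^-|^p\le2|v_c|^p$ we get $\|V_j\|\le2^{1/p}B_p\le2B_p$. From $|v_c|\le|v_c^+|+|v_c^-|$ we get $\|V_j^\dagger\|\le2^{1/p'}B_{p'}\le2B_{p'}$. Put $c_p=4B_pB_{p'}$.

**Definition of the paths.** Let $J:W_j\hookrightarrow W_{j+1}$ be the inclusion and $Q=E_j|_{W_{j+1}}$. These are contractions with $QJ=1$, $I_{j+1}J=I_j$, $QE_{j+1}=E_j$. For $s\in[j,j+\frac12]$, $\theta=\pi(s-j)$, put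
$$v_\theta=\cos\theta\,V_j+\sin\theta\,V_{j+1}J,\quad v_\theta^\dagger=\cos\theta\,V_j^\dagger+\sin\theta\,QV_{j+1}^\dagger,\quad\omega_n(s)=v_\theta a_jv_\theta^\dagger,$$
so that $v_\theta^\dagger v_\theta=1$, $\|v_\theta\|\le4B_p$, $\|v_\theta^\dagger\|\le4B_{p'}$. For $s\in[j+\frac12,j+1]$ let $\omega_n(s)$ be the linear path from $V_{j+1}Ja_jQV_{j+1}^\dagger$ to $V_{j+1}a_{j+1}V_{j+1}^\dagger$. So $\omega_n(j)=V_ja_jV_j^\dagger$ for all integers $j\ge0$, and each $\omega_n(s)$ has finite rank.

**Proposition 10.** The following hold with constants independent of $n$ and $s$ where stated.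

1. $\|\omega_n(s)\|\le4c_p(\Gamma+2\eta_n)$, and $\omega_n$ is Lipschitz with constant at most $\max\{8\pi c_p(\Gamma+2\eta_n),10c_p\eta_n\}$.
2. $\|\mathrm{Def}(\omega_n(s))\|\le4c_p\cdot3\eta_n(2\Gamma+3+3\eta_n)$.
3. $\|\omega_n(0)\|\le c_p(5C_pe^{-\Lambda/32}+2\eta_n)$.
4. For $s\in[j,j+1]$, $\operatorname{prop}(\omega_n(s))\le\Pi_n(j):=\sup\{d(F_n(x),F_n(y)):d(x,y)\le R(t_j)+2\mu_j\}+2\cdot2^{-j}$. For each $n$, $\Pi_n(j)$ is nonincreasing in $j$ and tends to $0$. For all $n,j$, $\Pi_n(j)\le\Pi_*:=4(\sqrt{90\Lambda}K+3)+2$.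

*Proof.* *Item 1.* By (17) and (14), $\|a_j\|\le\Gamma+2\eta_n$. On rotation segments $\|\omega_n\|\le16B_pB_{p'}(\Gamma+2\eta_n)=4c_p(\Gamma+2\eta_n)$; on linear segments the bound is $c_p(\Gamma+2\eta_n)$. On rotation segments $v_\theta,v_\theta^\dagger$ have $s$-derivatives of norm at most $4\pi B_p$ and $4\pi B_{p'}$, so the Lipschitz constant is at most $2\cdot16\pi B_pB_{p'}(\Gamma+2\eta_n)=8\pi c_p(\Gamma+2\eta_n)$. On linear segments, of length $\frac12$, it is at most
$$2c_p\|Ja_jQ-a_{j+1}\|\le2c_p\|I_ja_jE_j-I_{j+1}a_{j+1}E_{j+1}\|\le2c_p(2+1+2)\eta_n=10c_p\eta_n,$$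
because $I_{j+1}(Ja_jQ-a_{j+1})E_{j+1}=I_ja_jE_j-I_{j+1}a_{j+1}E_{j+1}$.

*Item 2.* If $a'\in\mathrm{End}(W_l)$, then $E_lI_l=1$ gives $\mathrm{Def}(I_la'E_l)=I_l\mathrm{Def}(a')E_l$, so $\|\mathrm{Def}(a')\|\le\|\mathrm{Def}(I_la'E_l)\|$. On linear segments $\omega_n(s)=V_{j+1}a'V_{j+1}^\dagger$, where $I_{j+1}a'E_{j+1}$ is a convex combination of $I_ja_jE_j$ and $I_{j+1}a_{j+1}E_{j+1}$, hence within $3\eta_n$ of $a_{t_j}$; and $\mathrm{Def}(\omega_n(s))=V_{j+1}\mathrm{Def}(a')V_{j+1}^\dagger$. On rotation segments $\mathrm{Def}(\omega_n(s))=v_\theta\mathrm{Def}(a_j)v_\theta^\dagger$. Since $\mathrm{Def}(a_{t_j})=0$, (3) with $\|h\|\le3\eta_n$ and (14) give the bound.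

*Item 3.* $\omega_n(0)=V_0a_0V_0^\dagger$ and $\|a_0\|\le\|a_{T_n}\|+2\eta_n$; use (15).

*Item 4.* The cells of $\mathcal P_{j+1}$ lie in cells of $\mathcal P_j$, and $R(t_j),\mu_j$ are nonincreasing in $j$. So nonzero entries of $\omega_n(s)$, $s\in[j,j+1]$, occur only between points $\zeta,\zeta'$ within $2^{-j}$ of $F_n(x),F_n(y)$, where $x,y$ lie in cells of $\mathcal P_j$ at distance at most $R(t_j)$ (for the $a_{j+1}$ part: in cells of $\mathcal P_{j+1}$ at distance at most $R(t_{j+1})$). Thus $d(x,y)\le R(t_j)+2\mu_j$. Uniform continuity of $F_n$ gives $\Pi_n(j)\to0$. Finally $R(t_0)^2=90\Lambda r_n^2/N\le90\Lambda K^2$ and $\mu_j\le1$, so (5) gives $\Pi_n(j)\le4(\sqrt{90\Lambda}K+2+1)+2$. $\square$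

**Choice of constants.** Choose $\Lambda\ge1$ with $5C_pe^{-\Lambda/32}\le\frac1{50c_p}$. Put $\eta_*=\frac1{18000}$. Choose $n_1\ge8$ such that for $n\ge n_1$: $r_n>4$, $2\eta_n\le\frac1{50c_p}$, the bound in item 2 is at most $\frac1{100}$, and $\eta_n\le\eta_*$. Then $\|\omega_n(0)\|\le\frac1{20}$ for $n\ge n_1$.

## 10. The classes $z_{\mathbf k}$ and their vanishing under evaluation

Let $\mathbf k=(k_n)_{n\ge n_1}$ be nonnegative integers and $\omega_n^{[k]}(s)=\sum_{i=1}^k\sigma_i\omega_n(s)\sigma_i^\dagger$. By (4) the bounds of Proposition 10 hold for $\omega_n^{[k_n]}$ with the same constants. Choose integers $m_n\ge1$ with $\Pi_n(m_n)\le\frac1n$ and set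
$$f=\bigoplus_{n\ge n_1}f_n,\qquad f_n(s)=\omega_n^{[k_n]}(s+m_n),\quad s\ge0,$$
zero outside $\bigsqcup_{n\ge n_1}N_{1,n}$. A compact subset of $N_{C_1}$ meets only finitely many $N_{1,n}$, all blocks have finite rank, and all have propagation at most $\Pi_*$. So $f(s)\in M_2(B^p_{alg}(N_{C_1}))$. By item 1, $f$ is bounded and uniformly continuous. Moreover $\operatorname{prop}(f(s))\to0$: given $\varepsilon>0$, all blocks with $n>1/\varepsilon$ have propagation at most $\varepsilon$ for all $s$, and the propagations of the finitely many others tend to $0$. Since $\|\mathrm{Def}(f)\|\le\frac1{100}$, the class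
$$z_{\mathbf k}:=\langle f\rangle\in K_0(B^p_L(N_{C_1}))$$
is defined, and $e_*z_{\mathbf k}=\langle f(0)\rangle=\langle\bigoplus_n\omega_n^{[k_n]}(m_n)\rangle$.

*Example of the shift.* Take one block and a path sampled at $y_0,y_1,y_2$, so length $2$. Put $(y_0,y_1)$ in slots $0,1$; sliding each to the next position gives $(y_1,y_2)$. So $\langle y_0\rangle+\langle y_1\rangle=\langle y_1\rangle+\langle y_2\rangle$, and $\langle y_0\rangle=\langle y_2\rangle$. Each sample moves only one step, whatever the length of the path. This is what makes the following argument uniform in $n$.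

**Proposition 11.** $e_*z_{\mathbf k}=0$ in $K_0(B^p(N_{C_1}))$.

*Proof.* **Step 1 (sampling).** The aim is to cut all paths into steps of one common length. Let $L_0$ and $M_0$ be the Lipschitz constant and the norm bound from item 1, uniform in $n\ge n_1$. Choose $\ell\in\mathbb N$ with $\frac{L_0}\ell(2M_0+\frac{L_0}\ell+3)\le\frac1{10}$. By (3), on intervals of length $1/\ell$ the linear interpolation between the values of $\omega_n^{[k_n]}$ at the endpoints has defect at most $\frac1{100}+\frac1{10}<\frac14$. Put $s_i=i/\ell$, $l_n=\ell m_n$, $y_{n,i}=\omega_n^{[k_n]}(s_i)$, and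
$$\mathcal X=\bigoplus_n\sum_{i=0}^{l_n-1}\sigma_iy_{n,i}\sigma_i^\dagger,\qquad\mathcal Y=\bigoplus_n\sum_{i=0}^{l_n-1}\sigma_iy_{n,i+1}\sigma_i^\dagger.$$
These lie in $M_2(B^p(N_{C_1}))$: they are uniformly bounded, have propagation at most $\Pi_*$, and finite rank on each block. They have defect at most $\frac1{100}$. The linear path between them has defect at most $\frac1{100}+\frac1{10}$ by (4). So $\langle\mathcal X\rangle=\langle\mathcal Y\rangle$.

**Step 2 (shift).** The aim is to cancel everything but the two ends. Let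
$$\Xi=\bigoplus_n\sum_{i=1}^{l_n-1}\sigma_iy_{n,i}\sigma_i^\dagger,\qquad\Xi'=\bigoplus_n\sum_{i=1}^{l_n-1}\sigma_{i-1}y_{n,i}\sigma_{i-1}^\dagger.$$
By (F1), $\langle\mathcal X\rangle=\langle\bigoplus_n\sigma_0y_{n,0}\sigma_0^\dagger\rangle+\langle\Xi\rangle$ and $\langle\mathcal Y\rangle=\langle\Xi'\rangle+\langle\bigoplus_n\sigma_{l_n-1}y_{n,l_n}\sigma_{l_n-1}^\dagger\rangle$. By (F2) with the slot injections $\sigma_0$ and $\bigoplus_n\sigma_{l_n-1}$ (identity outside the blocks), the outer terms are $\langle\bigoplus_ny_{n,0}\rangle$ and $\langle\bigoplus_ny_{n,l_n}\rangle$. The operator $U=\sum_{i\ge1}\sigma_i\sigma_{i-1}^\dagger$ is a slot injection, since the ranges of the $\sigma_i$ exhaust all slots, and $U\sigma_{i-1}=\sigma_i$ gives $U\Xi'U^\dagger=\Xi$. So $\langle\Xi\rangle=\langle\Xi'\rangle$. Since $s_{l_n}=m_n$, cancellation gives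
$$e_*z_{\mathbf k}=\Big\langle\bigoplus_n\omega_n^{[k_n]}(m_n)\Big\rangle=\Big\langle\bigoplus_n\omega_n^{[k_n]}(0)\Big\rangle.$$

**Step 3 (the trivial end).** As $\|\omega_n^{[k_n]}(0)\|\le\frac1{20}$, the path $u\bigoplus_n\omega_n^{[k_n]}(0)$, $u\in[0,1]$, has defect at most $\frac1{400}+\frac3{20}<\frac14$. So the class is $\langle0\rangle=0$. $\square$

## 11. Nonvanishing in the limit: the twisted index

By Bott periodicity there is a complex vector bundle over $X_n=S^{2n}$ with $\int ch_n=1$, and one with $\int ch_n=-1$. Since $\hat A(S^{2n})=1$, the Atiyah–Singer theorem gives a bundle $\mathcal E_n$ with $\mathrm{ind}(D^+_{\mathcal E_n})=1$, whatever the sign conventions. Write it as the range of a smooth self-adjoint projection $q_n:X_n\to M_m(\mathbb C)$, with $m$ depending on $n$.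

**Proposition 12.** Let $k\ge1$, $n\ge\max(n_1,2\cdot4^k)$, $r_n>4^k$, and let $i:N_{C_1}\to N_{C_k}$ be the structure map. Then $\varphi_{q_n\circ g_{k,n}}\big((i_*z_{\mathbf k})|_{N_{k,n}}\big)=k_n$.

*Proof.* By (P2) the left side is $\varphi_q\langle f_n\rangle$ with $q=q_n\circ g_{k,n}\circ i$ on $N_{1,n}$. By (F1) and (F2) in $K_0(B^p_L(N_{1,n}))$, $\langle f_n\rangle=k_n\langle\omega_n(\cdot+m_n)\rangle$. So it suffices to treat $f_n=\omega_n(\cdot+m_n)$ and to show that the value is $1$. Let $\bar q=q\circ F_n=q_n\circ h$, where $h=g_{k,n}\circ i\circ F_n\simeq\mathrm{id}$ by (6).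

**Step 1 (reduction to counting eigenvalues of matrices).** The aim is a formula that involves no norm, so that we can leave $L^p$. Take $s=j-m_n$ with $j\ge m_n$ an integer. Then $\delta+f_n(s)=\delta+V_ja_jV_j^\dagger$ acts as $\delta+a_j$ on $V_jW_j\cong W_j$ and as $\delta$ on $\ker V_j^\dagger$. So $\chi(\delta+f_n(s))-\delta=V_j\hat e_jV_j^\dagger$ with $\hat e_j=\chi(\delta+a_j)-\delta\in\mathrm{End}(W_j)$. The $c$-component of $V_j$ is located at $\zeta_c$, so $qV_j=V_jq^{(j)}$ and $V_j^\dagger q=q^{(j)}V_j^\dagger$, where $q^{(j)}$ multiplies the $c$-component of $W_j\otimes\mathbb C^m$ by $q(\zeta_c)$. Thus $x(s)$ of (P3) acts as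
$$y_j=\delta+q^{(j)}\hat e_jq^{(j)}$$
on the copy of $W_j\otimes\mathbb C^m$ and as $\delta$ on the kernel of $V_j^\dagger\otimes1$. By (P3) and the remark after Lemma 4 with $P=V_jV_j^\dagger\otimes1$, for large $j$ the matrix $y_j$ is quasi-idempotent in $p$-norm and
$$\varphi_q\langle f_n\rangle=\#\{\text{eigenvalues of }y_j\text{ with }\mathrm{Re}>\tfrac12\}-\mathrm{rank}(\delta|_{W_j\otimes\mathbb C^m}),\tag{18}$$
eigenvalues counted with algebraic multiplicity. Likewise $\delta+\hat e_j$ is the spectral idempotent of the matrix $\delta+a_j$ for $\{\mathrm{Re}>\frac12\}$. None of these quantities involves norms, so we may evaluate (18) in $L^2$.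

**Step 2 (comparison in $L^2$).** The aim is to replace $y_j$ by $\delta+\bar qa_{t_j}\bar q$. On a $\mathbb Z/2$-graded Hilbert space, for $x\in\delta+\mathcal K$ with $\|x^2-x\|<\frac14$ (here $\mathcal K$ denotes the compact operators on that Hilbert space), put $\mathrm{rk}(x)=[\chi(x)]-[\delta]\in K_0(\mathcal K)=\mathbb Z$; it is homotopy invariant. On $L^2(M,S\otimes\mathbb C^m)$ let
$$x_j'=\delta+\bar qa_{t_j}\bar q,\qquad x_j''=\delta+q^{(j)}I_j\hat e_jE_jq^{(j)},$$
where $q^{(j)}$ is viewed as the step function equal to $q(\zeta_c)$ on $c$. It is projection-valued and commutes with $E_j\otimes1$. It converges uniformly (a.e.) to $\bar q$, because $d(\zeta_c,F_n(x))\le2^{-j}+\sup_{d(y,y')\le\mu_j}d(F_n(y),F_n(y'))$ for $x\in c$.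

*The distance between $x_j'$ and $x_j''$.* We have $I_j\hat e_jE_j=\chi(\delta+I_ja_jE_j)-\delta$, since $\delta+I_ja_jE_j$ acts as $\delta+a_j$ on $W_j$ and as $\delta$ on $\ker E_j$. By (14), (17) and (3), the $2$-norm defect of $I_ja_jE_j$ is $d\le2\eta_n(11+2\eta_n)$. As $\eta_n\le\eta_*=\frac1{18000}$, this is below $\frac1{100}$. With $\|\delta+I_ja_jE_j-\frac12\|\le\frac12+4+2\eta_n\le4.51$ and $11+2\eta_n\le11.01$, (2) gives $\|I_j\hat e_jE_j-I_ja_jE_j\|_2\le6\cdot11.01\cdot4.51\,\eta_n\le298\,\eta_n$, and with (17), $\|I_j\hat e_jE_j-a_{t_j}\|_2\le300\,\eta_n$. Since $q^{(j)}\to\bar q$ uniformly and $\|a_{t_j}\|_2\le4$,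
$$\limsup_j\|x_j'-x_j''\|\le300\,\eta_n\le\tfrac1{60}.$$

*The defect of $x_j'$.* For $\phi\in C_0(\mathbb R)$ and continuous $\bar q$ we claim $[\bar q,\phi(\sqrt tD)]\to0$ as $t\to0$. For smooth $\bar q$ and $\phi=(x\pm i)^{-1}$ the commutator is $(\sqrt tD\pm i)^{-1}\sqrt t[D,\bar q](\sqrt tD\pm i)^{-1}=O(\sqrt t)$, as $[D,\bar q]=c(d\bar q)$ is bounded. The functions $\phi$ for which the claim holds form a closed subalgebra, so for smooth $\bar q$ it is all of $C_0(\mathbb R)$ by Stone–Weierstrass. Continuous $\bar q$ follow by density of smooth matrix functions. Hence $[\bar q,a_t]\to0$, as $\bar q$ commutes with $\epsilon,\pi_\pm$. Since $\mathrm{Def}(a_t)=0$ means $a_t\delta+\delta a_t-a_t=-a_t^2$,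
$$\mathrm{Def}(\bar qa_t\bar q)=\bar qa_t\bar qa_t\bar q-\bar qa_t^2\bar q=\bar qa_t(\bar q-1)a_t\bar q=\bar qa_t(\bar q-1)[a_t,\bar q]\to0 .$$
So $\|x_j'^2-x_j'\|\to0$.

*The path.* By (3) and $\|\bar qa_{t_j}\bar q\|\le4$, the defect on the linear path from $x_j'$ to $x_j''$ is, up to terms tending to $0$, at most $\frac1{60}(11+\frac1{60})<\frac15$. So it is below $\frac14$ for large $j$, and $\mathrm{rk}(x_j')=\mathrm{rk}(x_j'')$. As $x_j''$ acts as $y_j$ on $W_j\otimes\mathbb C^m$ and as $\delta$ on $\ker(E_j\otimes1)$, the number (18) equals $\mathrm{rk}(x_j'')$. Thus $\varphi_q\langle f_n\rangle=\mathrm{rk}(x_j')$ for large $j$.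

**Step 3 (deform $\bar q$ to $q_n$).** The aim is to remove the map $h$. Let $\bar q_u$ be a homotopy of projections from $\bar q$ to $q_n$ coming from $h\simeq\mathrm{id}$. The set $\{\bar q_u\}$ is compact, and $q\mapsto[q,a_t]$ is Lipschitz with constant at most $8$ for all $t$, so $[\bar q_u,a_t]\to0$ uniformly in $u$. By the formula for $\mathrm{Def}(\bar q_ua_t\bar q_u)$, the path $\delta+\bar q_ua_t\bar q_u$ has small defect for small $t$. So $\mathrm{rk}(x_j')=\mathrm{rk}(\delta+q_na_tq_n)$ for $t=t_j$ small.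

**Step 4 (index).** The aim is to identify this number with $\mathrm{ind}\,D^+_{\mathcal E_n}$. Let $\bar D=D\otimes1_m$ and $D_1=q_n\bar Dq_n+(1-q_n)\bar D(1-q_n)$. Then $\bar D-D_1=q_n\bar D(1-q_n)+(1-q_n)\bar Dq_n$ is bounded because $[\bar D,q_n]$ is. The resolvents of $\sqrt t\bar D$ and $\sqrt tD_1$ at $\pm i$ differ by $O(\sqrt t)$, so by Stone–Weierstrass $\phi(\sqrt t\bar D)-\phi(\sqrt tD_1)\to0$ as $t\to0$ for all $\phi\in C_0(\mathbb R)$. Let $a_t(D_1)$ be formed with $\phi_1,\phi_2,\phi_3$ and the odd operator $D_1$. Then for small $t$, by (3), $\mathrm{rk}(\delta+q_na_tq_n)=\mathrm{rk}(\delta+q_na_t(D_1)q_n)$.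

Since $D_1$ commutes with $q_n$, the operator $\delta+q_na_t(D_1)q_n$ is $\delta+a_t(D_{\mathcal E})$ on $q_nL^2$ and $\delta$ on $(1-q_n)L^2$, where $D_{\mathcal E}=q_n\bar Dq_n$ is the Dirac operator twisted by $\mathcal E_n$ with the connection $q_n\circ d$. It is an idempotent for every $t>0$ and norm-continuous in $t$. By the spectral gap of $D_{\mathcal E}$ around $0$, and since $\phi_1(0)=1$, $\phi_2(0)=\phi_3(0)=0$ and the $\phi_i$ vanish at infinity, as $t\to\infty$ the part on $q_nL^2$ converges in norm to $\delta+\epsilon\,\mathrm{proj}(\ker D_{\mathcal E})$. This adds $\ker D^+_{\mathcal E}$ to the range of $\delta$ and removes $\ker D^-_{\mathcal E}$. So its $\mathrm{rk}$ is $\dim\ker D^+_{\mathcal E}-\dim\ker D^-_{\mathcal E}=\mathrm{ind}\,D^+_{\mathcal E_n}=1$. $\square$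

## 12. Proof of Theorem 1: non-injectivity and the size of the kernel

**Step 1 (non-injectivity).** The aim is one nonzero element of the limit in the kernel of $e_*$. Let $k_n=1$ for all $n\ge n_1$. For every $k$ there are $n$ with $n\ge\max(n_1,2\cdot4^k)$ and $r_n>4^k$, since $r_n\to\infty$. By Proposition 12 the image of $z_{\mathbf k}$ in $K_0(B^p_L(N_{C_k}))$ is nonzero for every $k$. An element of a direct limit vanishes only if it vanishes at some stage, so $z_{\mathbf k}$ defines a nonzero element of $\lim_kK_0(B^p_L(N_{C_k}))$. By Proposition 11 and naturality of $e_*$ it is mapped to $0$ in $\lim_kK_0(B^p(N_{C_k}))\cong K_0(B^p(X))$.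

**Step 2 (the homomorphism $\Phi$).** The aim is to collect the pairings over all $n$. For $x\in K_0(B^p_L(N_{C_k}))$ put
$$\Phi_k(x)=\big(\varphi_{q_n\circ g_{k,n}}(x|_{N_{k,n}})\big)_n\in\prod_n\mathbb Z/\bigoplus_n\mathbb Z;$$
the coordinates are defined for all but finitely many $n$. For all large $n$, by (P2), then (6) and (P1),
$$\varphi_{q_n\circ g_{k+1,n}}\big(((i_k)_*x)|_{N_{k+1,n}}\big)=\varphi_{q_n\circ g_{k+1,n}\circ i_k}(x|_{N_{k,n}})=\varphi_{q_n\circ g_{k,n}}(x|_{N_{k,n}}).$$
So $\Phi_{k+1}\circ(i_k)_*=\Phi_k$, and the $\Phi_k$ induce a homomorphism $\Phi$ on the limit.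

**Step 3 (surjectivity on the kernel).** By Proposition 12, $\Phi(z_{\mathbf k})=(k_n)_n$ for every sequence of nonnegative integers, and the class of $z_{\mathbf k}$ lies in $\ker e_*$ by Proposition 11. Every integer sequence is a difference of two nonnegative ones, so $\Phi(\ker e_*)=\prod_n\mathbb Z/\bigoplus_n\mathbb Z$. This group is uncountable, hence so is $\ker e_*$. Since $p\in(1,\infty)$ was arbitrary and $X$ does not depend on $p$, Theorem 1 is proved. $\blacksquare$
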